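# Ball coverings of the unit sphere of $\mathcal B(X)$ when $X$ has an unconditional basis

Throughout, scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, $B_X$ is the closed unit ball of $X$, $B(z,r)$ is the open ball, and $\mathcal B(X)$ is the Banach space of bounded operators on $X$ with the operator norm.

## 1. Bases whose sign changes have norm below 2

Let $X=c_0$ or $X=\ell_p$ with $1\le p<\infty$, let $P_m$ be the projection onto the first $m$ coordinates, and let $T\in\mathcal B(X)$ have norm one. Look at the operator $2TP_m$. Since $TP_m\to T$ strongly, $\|2TP_m\|$ is close to $2$ for suitable $m$. On the other hand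
$$\|T-2TP_m\|=\|T(I-2P_m)\|\le\|I-2P_m\|=1 ,$$
because $I-2P_m$ only changes signs of coordinates. So $T$ is much closer to $2TP_m$ than the origin is. Moreover, operators of the form $AP_m$ depend on finitely many vectors $Ae_1,\dots,Ae_m$ of a separable space, so they form a separable set. A countable set of centers therefore serves all $T$ at once. This phenomenon has a name.

**Definition (BCP, UBCP).** A normed space $Z$ has the *ball-covering property* (BCP) if its unit sphere can be covered by countably many open balls, none of which contains the origin. It has the *uniform ball-covering property* (UBCP) if, in addition, the radii are bounded and some open ball $B_0$ containing the origin is disjoint from all the covering balls. Equivalently, $Z$ has the UBCP if there are open balls $B(z_i,r_i)$, $i\in\mathbb N$, covering the unit sphere, and constants $R,\delta>0$ with $r_i\le R$ and $\|z_i\|-r_i>\delta$ for all $i$.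

The equivalence is quick. If $B_0\supset B(0,\rho)$ misses $B(z_i,r_i)$, then looking along the segment from $0$ to $z_i$ gives $\|z_i\|\ge r_i+\rho$, so $\delta=\rho/2$ works. Conversely take $B_0=B(0,\delta)$. We shall use the definitions in terms of centers only.

* $Z$ has the BCP if and only if there is a countable set $\mathcal S\subset Z$ such that every unit vector $z$ satisfies $\|z-S\|<\|S\|$ for some $S\in\mathcal S$. Indeed $0\notin B(S,r)$ means $r\le\|S\|$, and one may enlarge the radius to $\|S\|$.
* If there are a bounded countable set $\mathcal S$ and $\varepsilon>0$ such that every unit vector $z$ satisfies $\|z-S\|<\|S\|-\varepsilon$ for some $S\in\mathcal S$, then $Z$ has the UBCP: use the balls $B(S,\|S\|-\varepsilon)$ for those $S$ with $\|S\|>\varepsilon$, and $\delta=\varepsilon/2$.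

**Three small examples.** A *separable* space has the UBCP: if $(z_i)$ is dense in the unit sphere and $\|z-z_i\|<\frac14$, then $\|z-2z_i\|<\frac54=\|2z_i\|-\frac34$. The nonseparable real space $\ell_\infty$ also has it: if $\|z\|_\infty=1$, choose $n$ with $|z_n|>\frac12$ and let $\sigma$ be the sign of $z_n$; then $\|z-2\sigma e_n\|_\infty\le\max(\frac32,1)=\|2\sigma e_n\|_\infty-\frac12$, so the centers $\pm2e_n$ work with $\varepsilon=\frac14$. Finally, $c_0(I)$ with $I$ *uncountable* fails the BCP: given countably many $S_i\in c_0(I)$, choose $\gamma\in I$ outside all their (countable) supports; then $\|e_\gamma-S_i\|=\max(1,\|S_i\|)\ge\|S_i\|$ for all $i$. Keep the last example in mind: the unit vector $e_\gamma$ is invisible to all the $S_i$.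

Recall that a Schauder basis $(e_k)$ of $X$ is *unconditional* if every coordinate projection $P_A$, $A\subset\mathbb N$ (keep the coordinates in $A$, replace the others by $0$), is well defined and bounded. Its *unconditional constant* is $\sup_\theta\|M_\theta\|$, where $M_\theta$ runs over the diagonal operators with entries $\theta_k\in\{\pm1\}$; this is finite. For infinite-dimensional $X$ of this kind $\mathcal B(X)$ is nonseparable, since $\|M_\theta-M_{\theta'}\|\ge2$ for $\theta\ne\theta'$. The question, from Sreejith Siju and Bentuo Zheng, "Ball Covering Property on Operators and Calkin Algebra", arXiv:2607.14879 (2026), is this: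

*If $X$ is a Banach space with an unconditional basis, does $\mathcal B(X)$ have the UBCP?*

The computation for $\ell_p$ used only that $\|I-2P_m\|$ stays below the number $2$.

**Theorem B.** Let $X$ be separable and let $Q_m$ be finite-rank operators on $X$ with $Q_m\to I$ strongly and $\liminf_m\|I-2Q_m\|<2$. Then $\mathcal B(X)$ has the UBCP. In particular this holds if $X$ has an unconditional basis with unconditional constant $<2$.

**Proof.** *Choosing countably many centers.* Pass to a subsequence such that $\|I-2Q_m\|\le2-4\varepsilon$ for all $m$, with some $\varepsilon\in(0,\frac12)$. Then $\|2Q_m\|\le 1+2-4\varepsilon\le3$. The operator $AQ_m$ depends only on the restriction of $A$ to the finite-dimensional space $Q_mX$. Hence all $AQ_m$ lie in the image of the space $\mathcal L(Q_mX,X)$ under $B\mapsto BQ_m$, and $\mathcal L(Q_mX,X)$ is separable because $Q_mX$ is finite-dimensional and $X$ is separable. So the set $\{2AQ_m:\|A\|\le1\}$ is separable. Let $\mathcal S_m$ be a countable dense subset of it; its elements have norm at most $3$.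

*Every $T$ of norm one is covered.* Since $TQ_m\to T$ strongly, $\liminf_m\|TQ_m\|\ge\|T\|=1$, so $\|2TQ_m\|>2-\varepsilon$ for some $m$. Pick $S\in\mathcal S_m$ with $\|S-2TQ_m\|<\varepsilon$. Then $\|S\|>2-2\varepsilon$ and
$$\|T-S\|<\|T(I-2Q_m)\|+\varepsilon\le2-3\varepsilon<\|S\|-\varepsilon .$$
So the bounded countable set $\bigcup_m\mathcal S_m$ and $\varepsilon$ give the UBCP.

*Bases.* If the unconditional constant is $c<2$, let $Q_m$ be the basis projections. Then $I-2Q_m$ is a sign multiplier, so $\|I-2Q_m\|\le c$. $\square$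

## 2. The value 2, and operators invisible to a separable subspace

What changes when the unconditional constant reaches $2$? Suppose all coordinate projections are contractive. Since $M_\theta=P_A-P_{A^c}$ with $A=\{k:\theta_k=1\}$, the constant is then at most $2$. Let us try to approximate $T$ by $\lambda TP_m$ with some $\lambda\ge1$. We get
$$\|T-\lambda TP_m\|\le\|(I-P_m)-(\lambda-1)P_m\|\le1+(\lambda-1)=\lambda,\qquad \|\lambda TP_m\|\le\lambda .$$
The BCP needs the strict inequality $\|T-S\|<\|S\|$, and for every $\lambda$ these bounds leave no gap between the two sides. Here is a basis where the bound $2$ is attained.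

**Example 1.** On real $\ell_1$ use the equivalent norm $\|x\|=\sup_G|\sum_{k\in G}x_k|=\max(\sum x_k^+,\sum x_k^-)$, the supremum over finite sets $G\subset\mathbb N$. Coordinate projections are contractive, since $\sum_{k\in G}(P_Ax)_k=\sum_{k\in G\cap A}x_k$. But $\|e_m-e_{m+1}\|=1$ and $(I-2P_m)(e_m-e_{m+1})=-(e_m+e_{m+1})$ has norm $2$. So $\|I-2P_m\|=2$ for every $m$, and Theorem B with $Q_m=P_m$ says nothing. (Section 3 shows that $\mathcal B(X)$ still has the BCP for this $X$.)

Other centers $S$ might help, so a negative answer has to defeat all countable sets of centers, as in the example $c_0(I)$. This is what happens for a suitable $X$.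

**Theorem A.** There is a Banach space $X$ with an unconditional basis, with $\|P_A\|\le1$ for every coordinate projection $P_A$ (so unconditional constant $\le2$), such that for every separable subspace $\mathcal M\subset\mathcal B(X)$ there is $T\in\mathcal B(X)$, $\|T\|=1$, with
$$\|S-tT\|\ge\|S\|\qquad(S\in\mathcal M,\ t\in\mathbb K).$$
Consequently $\mathcal B(X)$ fails the BCP, hence the UBCP.

The consequence is immediate. Let $B(S_i,r_i)$, $i\in\mathbb N$, be open balls not containing $0$, so $r_i\le\|S_i\|$. Take $\mathcal M=\overline{\operatorname{span}}\{S_i\}$ and $t=1$: then $\|T-S_i\|\ge\|S_i\|\ge r_i$ for all $i$, so the norm-one operator $T$ is not covered.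

Thus the answer to the question is **no**. Theorems A and B together say more. The unconditional constant of the space in Theorem A cannot be $<2$, so it equals $2$. Hence in Theorem B the number $2$ cannot be replaced by any larger number, and constant $=2$ is not sufficient even for the BCP. Moreover, any space with an unconditional basis has the equivalent norm $x\mapsto\sup_\theta\|M_\theta x\|$, for which all $M_\theta$ are isometries and the constant is $1$. Apply this to the space of Theorem A: after the renorming, $\mathcal B(X)$ has the UBCP by Theorem B. So *neither the UBCP nor the BCP of $\mathcal B(X)$ is invariant under equivalent renormings of $X$.*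

## 3. Rank-one centers and strongly exposed points

Before building $X$, let us see which spaces cannot serve. This section proves a second positive result, with centers of rank one in place of $2TQ_m$.

**Theorem C.** Let $X$ be separable.

1. If $X$ has the Radon–Nikodým property (RNP), or if $X^*$ is separable, then $\mathcal B(X)$ has the BCP.
2. If $X$ is uniformly convex, then $\mathcal B(X)$ has the UBCP (e.g. $X=L_p[0,1]$, $1<p<\infty$).
3. If $X$ has an unconditional basis and $\mathcal B(X)$ fails the BCP, then $X$ contains isomorphic copies of both $c_0$ and $\ell_1$.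

**Definition (strongly exposed points).** A point $x\in B_X$ is *strongly exposed* by $x^*\in X^*$, $\|x^*\|=1$, if $x^*(x)=1$ and, for $u_n\in B_X$, $\operatorname{Re}x^*(u_n)\to1$ implies $\|u_n-x\|\to0$. A point $f\in B_{X^*}$ is *weak$^*$-strongly exposed* if the same holds in $X^*$ with an exposing functional of the form $f\mapsto f(x)$, $x\in X$, $\|x\|=1$.

For instance, in $\ell_1=(c_0)^*$ the unit vector $e_k$ is weak$^*$-strongly exposed by $e_k\in c_0$: if $\|f\|\le1$ and $\operatorname{Re} f_k\to1$, then $f_k\to1$ and $\|f-e_k\|\le|1-f_k|+(1-|f_k|)\to0$. In contrast $B_{c_0}$ has no strongly exposed point. A strongly exposed $x$ is extreme: if $x=\frac12(u+v)$ with $u,v\in B_X$, then $\operatorname{Re}x^*(u)=\operatorname{Re}x^*(v)=1$, so $u=v=x$. But for $x\in B_{c_0}$ there is $k$ with $|x_k|<\frac12$, and $x\pm\frac12e_k\in B_{c_0}$.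

The RNP of $X$ says that every $X$-valued countably additive measure of bounded variation that is absolutely continuous with respect to a finite measure has a Bochner integrable density. It is invariant under isomorphism, and separable dual spaces have it. We use it only through Phelps's theorem (J. Funct. Anal. 17 (1974)): if $X$ has the RNP, then $B_X$ is the closed convex hull of its strongly exposed points. The dual fact is due to Namioka–Phelps (Duke Math. J. 42 (1975)): if $X$ is an Asplund space, in particular if $X^*$ is separable, then $B_{X^*}$ is the weak$^*$-closed convex hull of its weak$^*$-strongly exposed points.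

Write $e^*\otimes w$ for the operator $u\mapsto e^*(u)w$; its norm is $\|e^*\|\|w\|$. The next lemma says that a large multiple of the rank-one piece of $R$ at an exposed point is a good center.

**Lemma 1.** Let $R:E\to W$ be an operator of norm one between Banach spaces, and let $e\in E$, $e^*\in E^*$ with $\|e\|=\|e^*\|=e^*(e)=1$. Let $N\ge5$ be an integer such that
$$\|u\|\le1,\ \operatorname{Re}e^*(u)>1-\tfrac4N\ \Longrightarrow\ \|u-e\|<\tfrac18 .\tag{1}$$
Suppose $\|Re\|>\frac34$ and $w\in W$, $\|w-Re\|<\frac1{16N}$. Then $S=Ne^*\otimes w$ satisfies $\|R-S\|<\|S\|-\frac14$.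

**Proof.** Put $a=\|Re\|>\frac34$. First we show $\|R-Ne^*\otimes Re\|\le Na-\frac58$. Let $\|u\|\le1$ and $\xi=e^*(u)$.

If $|\xi|\le1-\frac4N$, then $\|Ru-N\xi Re\|\le1+(N-4)a=Na+1-4a\le Na-2$.

If $|\xi|>1-\frac4N>0$, put $\zeta=\xi/|\xi|$. Then $e^*(\bar\zeta u)=|\xi|>1-\frac4N$, so $\|\bar\zeta u-e\|<\frac18$ by (1). Also $1\le N-4<N|\xi|\le N$. Multiplying by $\bar\zeta$,
$$\|Ru-N\xi Re\|=\|R(\bar\zeta u-e)-(N|\xi|-1)Re\|\le\tfrac18+(N-1)a\le Na-\tfrac34+\tfrac18=Na-\tfrac58 .$$

Now replace $Re$ by $w$. We have $\|S\|=N\|w\|\ge Na-\frac1{16}$, while $\|R-S\|\le Na-\frac58+\frac1{16}=Na-\frac9{16}\le\|S\|-\frac12<\|S\|-\frac14$. $\square$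

**Proof of Theorem C.** **Item 1, RNP.** *We find countably many exposed points that see the norm of every $T$.* The set of strongly exposed points is a subset of a separable metric space; let $(x_i)$ be a countable dense subset of it, exposed by $x_i^*$. By strong exposure there are integers $N_i\ge5$ such that (1) holds for $e=x_i$, $e^*=x_i^*$, $N=N_i$. Let $\|T\|=1$. For $a\ge0$ the set $\{x\in B_X:\|Tx\|\le a\}$ is closed and convex; if it contains all $x_i$, it contains all strongly exposed points by continuity, hence $B_X$ by Phelps's theorem, so $a\ge1$. Therefore $\sup_i\|Tx_i\|=1$.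

Let $Y$ be a countable dense subset of $2B_X$. Pick $i$ with $\|Tx_i\|>\frac34$ and $y\in Y$ with $\|y-Tx_i\|<\frac1{16N_i}$. By Lemma 1, $S=N_ix_i^*\otimes y$ satisfies $\|T-S\|<\|S\|-\frac14$. The set of all $N_ix_i^*\otimes y$ is countable, so $\mathcal B(X)$ has the BCP.

**Item 1, $X^*$ separable.** *The same argument, applied to $T^*$.* Let $(f_i)$ be a countable norm-dense subset of the weak$^*$-strongly exposed points of $B_{X^*}$, exposed by $x_i\in X$, $\|x_i\|=f_i(x_i)=1$, and let $N_i\ge 5$ be such that (1) holds in $E=X^*$ for $e=f_i$ and $e^*$ the evaluation at $x_i$. Let $\|T\|=1$. Since $T^*$ is weak$^*$-continuous and dual norms are weak$^*$-lower semicontinuous, $\{f\in B_{X^*}:\|T^*f\|\le a\}$ is convex and weak$^*$-closed for each $a\ge0$. By Namioka–Phelps, $\sup_i\|T^*f_i\|=\|T^*\|=1$. Pick $i$ with $\|T^*f_i\|>\frac34$ and $h$ in a fixed countable dense subset of $2B_{X^*}$ with $\|h-T^*f_i\|<\frac1{16N_i}$. Let $Sx=N_ih(x)x_i$. Its adjoint is $S^*f=N_if(x_i)h$, so Lemma 1 applied to $R=T^*$ gives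
$$\|T-S\|=\|T^*-S^*\|<\|S^*\|-\tfrac14=\|S\|-\tfrac14 .$$
Again only countably many $S$ occur.

**Item 2.** *Here one $N$ serves all points, so the centers are bounded.* Let $\delta_X(\varepsilon)=\inf\{1-\|\frac{u+x}2\|:u,x\in B_X,\ \|u-x\|\ge\varepsilon\}$ be the modulus of convexity, positive for $\varepsilon>0$ by hypothesis. Choose $N\ge5$ with $\frac2N\le\delta_X(\frac18)$. Let $\|x\|=1$ and let $x^*$ be a norming functional, $\|x^*\|=x^*(x)=1$. If $\|u\|\le1$ and $\operatorname{Re}x^*(u)>1-\frac4N$, then $\|\frac{u+x}2\|\ge\operatorname{Re}x^*(\frac{u+x}2)>1-\frac2N\ge1-\delta_X(\frac18)$, so $\|u-x\|<\frac18$. This is (1). Take $(x_i)$ dense in the unit sphere, so that $\sup_i\|Tx_i\|=1$ for $\|T\|=1$ trivially. The argument for the RNP case gives centers $S=Nx_i^*\otimes y$ with $\|S\|\le2N$ and $\|T-S\|<\|S\|-\frac14$, which is the UBCP. The spaces $L_p[0,1]$, $1<p<\infty$, are separable and uniformly convex.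

**Item 3.** By James (Ann. of Math. 52 (1950)), an unconditional basis of a space with no copy of $c_0$ is boundedly complete (a series $\sum a_ke_k$ with bounded partial sums converges). Then $X$ is isomorphic to a separable dual space and has the RNP. If $X$ has no copy of $\ell_1$, the basis is shrinking (the coordinate functionals span a dense subspace of $X^*$), so $X^*$ is separable. In both cases $\mathcal B(X)$ has the BCP by item 1. $\square$

The space of Example 1 is isomorphic to $\ell_1$, hence has the RNP, and $\mathcal B(X)$ has the BCP although $\|I-2P_m\|=2$ for all $m$. A counterexample must contain both $c_0$ and $\ell_1$.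

## 4. Canceling a sum over two finite sets

We try $X=X_1\oplus_\infty X_2$, where both summands have coordinates indexed by a countable set $\Gamma$. Let $\mathcal F,\mathcal G$ be families of finite subsets of $\Gamma$, closed under subsets and containing the singletons, and let $b_\gamma\in\{\pm1\}$. We let the unit ball of $X_1$ be generated by the vectors $1_F$, $F\in\mathcal F$, and measure the norm in $X_2$ by the functionals $y_G(w)=\sum_{\gamma\in G}b_\gamma w_\gamma$, $G\in\mathcal G$. Then an operator $U:X_1\to X_2$ has norm $\sup_{F,G}|y_G(U1_F)|$: *the norm is seen on pairs $(F,G)$*. As candidates for invisible operators take diagonal ones, $\tau x=1_Ax$ with $A\subset\Gamma$. Their entry at a pair is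
$$y_G(\tau1_F)=\sum_{\beta\in F\cap G\cap A}b_\beta .\tag{2}$$
Call the indices in $A$ *active*. We want two things:

* **(R1)** every sum (2) has modulus at most $1$, so that $\|\tau\|\le1$;
* **(R2)** if $S$ is almost normed at a pair $(F,G)$, there is a pair $(F',G')$ at which $S$ is still almost normed and the sum (2) is $0$. Then subtracting $t\tau$ does not lower the norm of $S$ by much.

For (R2) one may first think of switching off $A$ on $F\cap G$. This cannot work for all $S$: for the rank-one operator $S$ with $Se_\gamma=e'_\gamma$ and $Se_\beta=0$ for $\beta\ne\gamma$, the pair $(\{\gamma\},\{\gamma\})$ is norming, and using this for every $\gamma$ would force $A=\emptyset$. Instead, *enlarge* the pair. If $\gamma,\alpha\in A$, $b_\alpha=-b_\gamma$, and $F'=G'=\{\gamma,\alpha\}$ is allowed, then for this $S$ the entry at $(F',G')$ is still $b_\gamma$, of modulus one, while the sum (2) is $b_\gamma+b_\alpha=0$.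

How much freedom does (R1) leave? If $F\cap G\cap A$ contained three indices, two of them would have equal $b$, and taking for both sets that two-element set the sum (2) would be $\pm2$. So (R1) says exactly that $F\cap G\cap A$ has at most two elements, and opposite signs if it has two. In particular, allowing all finite sets in $\mathcal F$ and $\mathcal G$ fails as soon as $A$ has three elements. If the sum at $(F,G)$ is nonzero, there is exactly one active index in $F\cap G$, and we want to add one new active index $\gamma$ of opposite sign to both $F$ and $G$. Adding $\gamma$ changes the entry of a general $S$ (call its $X_1\to X_2$ part $U$) by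
$$y_G(Ue_\gamma)+b_\gamma(U1_F)_\gamma+b_\gamma(Ue_\gamma)_\gamma .$$
To make this small we need many candidates $\gamma_1,\dots,\gamma_n$ and a bound on the sum of these quantities over all candidates. Such a bound will follow if the whole set $\{\gamma_1,\dots,\gamma_n\}$ belongs to $\mathcal F$ and to $\mathcal G$. But then (R1) forbids that three of them be active together.

Both difficulties are met as follows. First, each new index $\gamma$ *is* a triple $(F,G,s)$: it remembers the pair it was made to correct, and it may share a set with an older index $\beta$ only if $\beta$ is on its list. Second, activity depends on a branch $g$ of the binary tree: $\gamma=(F,G,s)$ is active for $g$ if $s$ is an initial segment of $g$. Candidates with different strings of the same length are never active together, and each requirement on $T$ decides only a finite part of $g$, so countably many operators $S$ can be treated by one $g$.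

## 5. The index set

Let $2^{<\omega}$ be the set of finite $0$–$1$ strings, $|s|$ the length of $s$, and let $s\sqsubseteq t$ mean that $s$ is an initial segment of $t$ ($t$ finite, or infinite, $t\in2^\omega$). We define countable sets $\Gamma_0\subset\Gamma_1\subset\cdots$ and for each $\gamma$ data $(F_\gamma,G_\gamma,s_\gamma,b_\gamma)$ with $b_\gamma\in\{\pm1\}$.

**Definition (the index set).** $\Gamma_0=\{o\}$, with $F_o=G_o=\emptyset$, $s_o=\emptyset$ (the empty string), $b_o=1$. Given $\Gamma_n$, a finite set $F\subset\Gamma_n$ is a *1-clique* if for all distinct $\beta,\gamma\in F$ either $\beta\in F_\gamma$ or $\gamma\in F_\beta$. A *2-clique* is defined in the same way with $G_\gamma,G_\beta$. Put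
$$\varphi_s(F,G)=\sum\{b_\beta:\beta\in F\cap G,\ s_\beta\sqsubseteq s\}.$$
$\Gamma_{n+1}$ is $\Gamma_n$ together with all triples $\gamma=(F,G,s)$ such that $F\subset\Gamma_n$ is a 1-clique, $G\subset\Gamma_n$ is a 2-clique, $s\in2^{<\omega}$, $|s|\ge|s_\beta|$ for all $\beta\in F\cup G$, and $\varphi_s(F,G)\in\{-1,1\}$. For such $\gamma$ put $F_\gamma=F$, $G_\gamma=G$, $s_\gamma=s$, $b_\gamma=-\varphi_s(F,G)$. Finally $\Gamma=\bigcup_n\Gamma_n$, and $\mathcal F$, $\mathcal G$ are the families of all finite 1-cliques and 2-cliques in $\Gamma$.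

The empty set and singletons are cliques, subsets of cliques are cliques, and whether a set is a clique does not depend on $n$. Each $\Gamma_n$ is countable, hence so is $\Gamma$.

**The first two levels.** In $\Gamma_0$ the only cliques are $\emptyset$ and $\{o\}$, and $\varphi_s(F,G)\ne0$ forces $F=G=\{o\}$, with value $1$. So $\Gamma_1$ consists of $o$ and the indices $\alpha_s=(\{o\},\{o\},s)$, $s\in2^{<\omega}$, with $b_{\alpha_s}=-1$; in particular $\Gamma$ is infinite. Since $\alpha_s\notin F_{\alpha_t}=\{o\}$, the 1-cliques in $\Gamma_1$ are $\emptyset,\{o\},\{\alpha_s\},\{o,\alpha_s\}$, and the 2-cliques are the same. An element of $\Gamma_2$ is, for example, $\gamma=(\{o,\alpha_r\},\{o\},s)$ with $r\sqsubseteq s$: here $F\cap G=\{o\}$, so $b_\gamma=-1$. For $g$ extending $s$ both $\alpha_r$ and $\gamma$ are active, with equal signs. They form a 1-clique, but not a 2-clique, because $\alpha_r\notin G_\gamma$ and $\gamma\notin G_{\alpha_r}$. So no pair $(F,G)$ has both of them in $F\cap G$.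

**Ranks.** Let $\operatorname{rk}\gamma=\min\{n:\gamma\in\Gamma_n\}$. If $\beta\in F_\gamma\cup G_\gamma$, then $\operatorname{rk}\beta<\operatorname{rk}\gamma$, because a triple that first appears in $\Gamma_{n+1}$ has $F,G\subset\Gamma_n$. Two consequences: distinct elements of a clique have distinct ranks; and if $\beta,\gamma$ lie in a 1-clique (2-clique) and $\operatorname{rk}\beta<\operatorname{rk}\gamma$, then $\beta\in F_\gamma$ ($\beta\in G_\gamma$).

**Activity.** For $g\in2^\omega$ put $A_g=\{\gamma\in\Gamma:s_\gamma\sqsubseteq g\}$ and $\varphi_g(F,G)=\sum_{\beta\in F\cap G\cap A_g}b_\beta$. If $s\sqsubseteq g$ and $|s|\ge|s_\beta|$ for all $\beta\in F\cap G$, then $s_\beta\sqsubseteq g\iff s_\beta\sqsubseteq s$ for such $\beta$, so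
$$\varphi_g(F,G)=\varphi_s(F,G).\tag{3}$$

## 6. At most two active indices, and correcting indices

The first lemma is (R1).

**Lemma 2.** Let $F\in\mathcal F$, $G\in\mathcal G$, $g\in2^\omega$, $D=F\cap G\cap A_g$. Then $|D|\le2$, and if $|D|=2$ then $\varphi_g(F,G)=0$. In particular $\varphi_g(F,G)\in\{-1,0,1\}$.

**Proof.** We use induction on the maximal rank of elements of $D$; the element of maximal rank controls the others. If $|D|\le1$ there is nothing to prove. Let $|D|\ge2$ and let $\gamma\in D$ have maximal rank. Ranks in $D$ are distinct, so $\operatorname{rk}\gamma\ge1$ and $\gamma\ne o$.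

Every $\beta\in D\setminus\{\gamma\}$ has smaller rank than $\gamma$ and lies with $\gamma$ in the 1-clique $F$ and in the 2-clique $G$. Hence $\beta\in F_\gamma\cap G_\gamma$, and
$$D\setminus\{\gamma\}\subset D':=F_\gamma\cap G_\gamma\cap A_g .$$
All elements of $D'$ have rank $<\operatorname{rk}\gamma$, so the induction hypothesis applies to the pair $(F_\gamma,G_\gamma)$: $|D'|\le2$, and if $|D'|=2$ then $\varphi_g(F_\gamma,G_\gamma)=0$.

Since $\gamma$ is active, $s_\gamma\sqsubseteq g$. As $|s_\gamma|\ge|s_\beta|$ for $\beta\in F_\gamma\cup G_\gamma$, (3) gives $\varphi_g(F_\gamma,G_\gamma)=\varphi_{s_\gamma}(F_\gamma,G_\gamma)=-b_\gamma\ne0$. So $|D'|$ is neither $0$ nor $2$. Thus $D'=\{\beta\}$ for some $\beta$, and $b_\gamma=-b_\beta$. As $D\setminus\{\gamma\}$ is a nonempty subset of $D'$, we get $D=\{\beta,\gamma\}$, and its sum is $b_\beta+b_\gamma=0$. $\square$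

The second lemma provides many correcting indices in a common clique.

**Lemma 3.** Let $F\in\mathcal F$, $G\in\mathcal G$, $s\in2^{<\omega}$ with $|s|\ge|s_\beta|$ for $\beta\in F\cup G$, and $\varphi_s(F,G)\ne0$. For every $n$ there are distinct $\gamma_1,\dots,\gamma_n\in\Gamma\setminus(F\cup G)$ such that $F\cup\{\gamma_1,\dots,\gamma_n\}\in\mathcal F$, $G\cup\{\gamma_1,\dots,\gamma_n\}\in\mathcal G$, $s\sqsubseteq s_{\gamma_i}$, and
$$\varphi_g(F\cup\{\gamma_i\},G\cup\{\gamma_i\})=0\quad\text{whenever }s_{\gamma_i}\sqsubseteq g,\ 1\le i\le n.$$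

**Proof.** *Definition of the $\gamma_i$.* By (3), for any $g\sqsupseteq s$, and Lemma 2, $\varphi:=\varphi_s(F,G)\in\{\pm1\}$. Choose distinct strings $t_1,\dots,t_n$ of one common length, all extending $s$. Put $F_0=F$, $G_0=G$ and recursively
$$\gamma_i=(F_{i-1},G_{i-1},t_i),\qquad F_i=F_{i-1}\cup\{\gamma_i\},\qquad G_i=G_{i-1}\cup\{\gamma_i\}.$$

*Each $\gamma_i$ belongs to $\Gamma$.* Suppose $\gamma_j\in\Gamma$ for $j<i$. The set $F_{i-1}$ is a 1-clique: $F$ is one, and for $j<i$ the set $F_{\gamma_j}=F_{j-1}$ contains $F$ and all $\gamma_l$ with $l<j$. In the same way $G_{i-1}$ is a 2-clique. The length condition holds, since $|t_i|\ge|s|\ge|s_\beta|$ for $\beta\in F\cup G$ and $|t_i|=|t_j|=|s_{\gamma_j}|$. By ranks, $\gamma_j\notin F_{j-1}\cup G_{j-1}$; so the $\gamma_j$ are distinct and lie outside $F\cup G$, and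
$$F_{i-1}\cap G_{i-1}=(F\cap G)\cup\{\gamma_j:j<i\}.$$
For $j<i$ we have $s_{\gamma_j}=t_j\not\sqsubseteq t_i$, as these are distinct strings of equal length. For $\beta\in F\cap G$ we have $s_\beta\sqsubseteq t_i\iff s_\beta\sqsubseteq s$, as $s\sqsubseteq t_i$ and $|s_\beta|\le|s|$. Hence $\varphi_{t_i}(F_{i-1},G_{i-1})=\varphi_s(F,G)=\varphi\in\{\pm1\}$. So $\gamma_i\in\Gamma$ and $b_{\gamma_i}=-\varphi$. The same arguments with $i=n+1$ show that $F_n\in\mathcal F$, $G_n\in\mathcal G$, and that $\gamma_1,\dots,\gamma_n$ are distinct and outside $F\cup G$.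

*The correction.* Let $t_i\sqsubseteq g$. Then $\gamma_i$ is active and not in $F\cup G$, and $\varphi_g(F,G)=\varphi$ by (3). So $\varphi_g(F\cup\{\gamma_i\},G\cup\{\gamma_i\})=\varphi+b_{\gamma_i}=0$. $\square$

## 7. The space $X_1\oplus_\infty X_2$ and the operators $T_g$

On $c_{00}(\Gamma)$, the finitely supported functions on $\Gamma$, define
$$\|x\|_1=\inf\Big\{\sum_j|c_j|:x=\sum_jc_j1_{F_j}\ \text{(finite sum)},\ F_j\in\mathcal F\Big\},\qquad\|w\|_2=\sup_{G\in\mathcal G}\Big|\sum_{\gamma\in G}b_\gamma w_\gamma\Big| .$$

**These are norms with contractive coordinate projections.** Singletons are cliques. Hence $\|x\|_1\le\sum|x_\gamma|<\infty$, and $\|w\|_2\ge\sup|w_\gamma|$; clearly $\|w\|_2\le\sum|w_\gamma|$. If $x=\sum c_j1_{F_j}$, then $|x_\gamma|\le\sum|c_j|$, so $\|x\|_1\ge\sup|x_\gamma|$. Thus both are norms, both dominate the sup-norm, and unit vectors have norm $1$. Since $\mathcal F,\mathcal G$ are closed under subsets, from $P_A1_F=1_{F\cap A}$ and $\sum_{\gamma\in G}b_\gamma(P_Aw)_\gamma=\sum_{\gamma\in G\cap A}b_\gamma w_\gamma$ we see that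 every $P_A$, $A\subset\Gamma$, is contractive for both norms.

Let $X_1,X_2$ be the completions. Finitely supported vectors are dense and all partial-sum projections are contractive in every enumeration of $\Gamma$, so the unit vectors form unconditional bases of $X_1$ and $X_2$, denoted $(e_\gamma)$ and $(e'_\gamma)$. Write $w_\gamma$ for the coordinates of $w\in X_2$ and $y_G(w)=\sum_{\gamma\in G}b_\gamma w_\gamma$. Then $\|y_G\|\le1$ and, by density,
$$\|w\|_2=\sup_{G\in\mathcal G}|y_G(w)|\qquad(w\in X_2).\tag{4}$$

Let $X=X_1\oplus_\infty X_2$, with norm $\max(\|x\|_1,\|v\|_2)$. The union of the two bases is an unconditional basis of $X$ with all coordinate projections contractive. Sign multipliers are $P_A-P_{A^c}$, so the unconditional constant is at most $2$.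

**The operators.** For $g\in2^\omega$ let $\tau_g:X_1\to X_2$ be given on $c_{00}(\Gamma)$ by $x\mapsto1_{A_g}x$. By definition
$$y_G(\tau_g1_F)=\varphi_g(F,G)\qquad(F\in\mathcal F,\ G\in\mathcal G).\tag{5}$$
By Lemma 2, $\|\tau_g1_F\|_2=\sup_G|\varphi_g(F,G)|\le1$. Hence $\|\tau_gx\|_2\le\sum|c_j|$ whenever $x=\sum c_j1_{F_j}$, i.e. $\|\tau_gx\|_2\le\|x\|_1$, and $\tau_g$ extends to $X_1$ with $\|\tau_g\|\le1$. As $s_o$ is the empty string, $o\in A_g$ and $\tau_ge_o=e'_o$. Put $T_g(x,v)=(0,\tau_gx)$ on $X$. Then $\|T_g\|=1$ for every $g$.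

## 8. Three sums along a common clique

The next lemma is what makes the disturbance caused by some correcting index small. It says that a set which is both a 1-clique and a 2-clique looks like the $c_0$ basis in $X_1$ and like the $\ell_1$ basis in $X_2$.

**Lemma 4.** Let $C=\{\gamma_1,\dots,\gamma_n\}$ ($n$ distinct indices) be both a 1-clique and a 2-clique.

1. $\big\|\sum_i\theta_ie_{\gamma_i}\big\|_1\le4$ for scalars $|\theta_i|\le1$.
2. For signs $r_i\in\{\pm1\}$ the functional $w\mapsto\sum_ir_iw_{\gamma_i}$ on $X_2$ has norm $\le2$; and $\sum_i|w_{\gamma_i}|\le4\|w\|_2$ for $w\in X_2$.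
3. $\sum_i|(Ue_{\gamma_i})_{\gamma_i}|\le8\|U\|$ for every bounded operator $U:X_1\to X_2$.

**Proof.** (1) For signs $\theta_i$ the vector is $1_{C_+}-1_{C_-}$ with $C_\pm=\{\gamma_i:\theta_i=\pm1\}\in\mathcal F$, so its norm is $\le2$. Points of $[-1,1]^n$ are convex combinations of sign vectors, so the bound $2$ holds for real $\theta_i\in[-1,1]$. Splitting into real and imaginary parts gives $4$ in general.

(2) Let $C'=\{\gamma_i:r_i=b_{\gamma_i}\}$ and $C''=C\setminus C'$, where $r_i=-b_{\gamma_i}$. Both are 2-cliques, and the functional is $y_{C'}-y_{C''}$, of norm $\le2$. Choosing for $r_i$ the signs of $\operatorname{Re}w_{\gamma_i}$ gives $\sum|\operatorname{Re}w_{\gamma_i}|\le2\|w\|_2$. The same holds for imaginary parts, and the sum is $\le4\|w\|_2$.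

(3) Put $c_i=(Ue_{\gamma_i})_{\gamma_i}$ and choose $|\theta_i|=1$ with $\theta_ic_i=|c_i|$. Average over all sign vectors $r\in\{\pm1\}^n$. Since the average of $r_ir_j$ is $1$ for $i=j$ and $0$ otherwise,
$$\mathbb E_r\sum_ir_i\Big(U\sum_jr_j\theta_je_{\gamma_j}\Big)_{\gamma_i}=\sum_{i,j}\mathbb E_r(r_ir_j)\,\theta_j(Ue_{\gamma_j})_{\gamma_i}=\sum_i\theta_ic_i=\sum_i|c_i| .$$
By (2) and then (1), for each $r$ the outer sum has modulus at most $2\,\|U\sum_jr_j\theta_je_{\gamma_j}\|_2\le2\cdot4\|U\|$. $\square$

## 9. Hiding $T_g$ from one operator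

**Lemma 5.** Let $S\in\mathcal B(X)$, $\eta>0$, $p\in2^{<\omega}$. There is $p'\sqsupseteq p$ such that $\|S-tT_g\|\ge\|S\|-2\eta$ for all $g\sqsupseteq p'$ and all $t\in\mathbb K$.

**Proof.** **Step 1: an almost norming vector.** The norm of $S$ is the supremum of $\|Su\|$ over the open unit ball, and $c_{00}(\Gamma)$ is dense in $X_1$. So there is $u=(x,v)$ with $x\in c_{00}(\Gamma)$, $\|x\|_1<1$, $\|v\|_2\le1$ and $\|Su\|>\|S\|-\eta$. Write $Su=(w_1,w_2)$; then $\|w_1\|_1>\|S\|-\eta$ or $\|w_2\|_2>\|S\|-\eta$.

**Step 2: the first component is never touched by $T_g$.** If $\|w_1\|_1>\|S\|-\eta$, take $p'=p$. The first component of $T_gu$ is $0$, so $\|(S-tT_g)u\|\ge\|w_1\|_1>\|S\|-\eta$ for every $g$ and $t$. From now on assume $\|w_2\|_2>\|S\|-\eta$.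

**Step 3: passing to one pair $(F,G)$.** We replace $x$ by a multiple of a single $1_F$ and the norm by a single $y_G$. Let $U:X_1\to X_2$ and $V:X_2\to X_2$ be the entries of $S$ with $w_2=Ux+Vv$; note $\|U\|\le\|S\|$. By (4) there is $G\in\mathcal G$ with $|y_G(Ux)+y_G(Vv)|>\|S\|-\eta$. Write $x=\sum c_j1_{F_j}$ with $F_j\in\mathcal F$ and $\sum|c_j|<1$ (if $x=0$, use $c_1=0$, $F_1=\{o\}$). Then $|y_G(Ux)|\le\max_j|y_G(U1_{F_j})|$. Let $F$ be an $F_j$ where this maximum is attained, and choose $|\zeta|=1$ so that $\zeta y_G(U1_F)$ and $y_G(Vv)$ have the same argument. Then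
$$|\zeta y_G(U1_F)+y_G(Vv)|=|y_G(U1_F)|+|y_G(Vv)|\ge|y_G(Ux)|+|y_G(Vv)|>\|S\|-\eta .$$
Replace $u$ by $u=(\zeta1_F,v)$. Since $\|1_F\|_1\le1$, still $\|u\|\le1$. Let $w=\zeta U1_F+Vv$ be the second component of $Su$. Then
$$|y_G(w)|>\|S\|-\eta,\qquad\|w\|_2\le\|S\| .\tag{6}$$
Choose $s\sqsupseteq p$ with $|s|\ge|s_\beta|$ for all $\beta\in F\cup G$.

**Step 4: the pair is already balanced.** Suppose $\varphi_s(F,G)=0$. Take $p'=s$. For $g\sqsupseteq s$, (5) and (3) give $y_G(\zeta\tau_g1_F)=\zeta\varphi_g(F,G)=\zeta\varphi_s(F,G)=0$. Applying $y_G$ to the second component of $(S-tT_g)u$ we get $\|(S-tT_g)u\|\ge|y_G(w)|>\|S\|-\eta$ for all $t$.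

**Step 5: correcting the pair.** Suppose $\varphi_s(F,G)\ne0$. Take an integer $n\geq 1$ with $n>16\|S\|/\eta$ and $\gamma_1,\dots,\gamma_n$ from Lemma 3. The set $C=\{\gamma_1,\dots,\gamma_n\}$ is a subset of a 1-clique and of a 2-clique, so Lemma 4 applies to it. First, with $|\theta_i|=1$ chosen so that $\theta_iy_G(Ue_{\gamma_i})=|y_G(Ue_{\gamma_i})|$,
$$\sum_i|y_G(Ue_{\gamma_i})|=y_G\Big(U\sum_i\theta_ie_{\gamma_i}\Big)\le4\|U\|\le4\|S\| .$$
Second, $\sum_i|w_{\gamma_i}|\le4\|w\|_2\le4\|S\|$. Third, $\sum_i|(Ue_{\gamma_i})_{\gamma_i}|\le8\|U\|\le8\|S\|$. Together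
$$\sum_{i=1}^n\Big(|y_G(Ue_{\gamma_i})|+|w_{\gamma_i}|+|(Ue_{\gamma_i})_{\gamma_i}|\Big)\le16\|S\|<n\eta ,$$
so for some $i$ the bracket is $<\eta$. Put
$$\gamma=\gamma_i,\quad F'=F\cup\{\gamma\}\in\mathcal F,\quad G'=G\cup\{\gamma\}\in\mathcal G,\quad u'=(\zeta1_{F'},v),\quad p'=s_\gamma .$$
Then $p'\sqsupseteq s\sqsupseteq p$ and $\|u'\|\le1$. Because $\gamma\notin F\cup G$, we have $1_{F'}=1_F+e_\gamma$ and $y_{G'}(\cdot)=y_G(\cdot)+b_\gamma(\cdot)_\gamma$. The second component of $Su'$ is $w+\zeta Ue_\gamma$, and
$$y_{G'}(w+\zeta Ue_\gamma)=y_G(w)+\zeta y_G(Ue_\gamma)+b_\gamma w_\gamma+\zeta b_\gamma(Ue_\gamma)_\gamma .$$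
By (6) and the choice of $\gamma$ this has modulus $>\|S\|-\eta-\eta=\|S\|-2\eta$. Let $g\sqsupseteq p'$. By (5) and Lemma 3, $y_{G'}(\zeta\tau_g1_{F'})=\zeta\varphi_g(F',G')=0$. Hence $y_{G'}$ takes the same value on the second components of $(S-tT_g)u'$ and $Su'$, and $\|(S-tT_g)u'\|\ge\|S\|-2\eta$ for all $t$. $\square$

## 10. One branch for a whole separable subspace

**Proof of Theorem A.** The space $X=X_1\oplus_\infty X_2$ of Section 7 has an unconditional basis with contractive coordinate projections. Let $\mathcal M\subset\mathcal B(X)$ be a separable subspace and $\{S_k\}$ a countable dense subset of it.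

*Construction of the branch.* Enumerate all pairs $(k,m)$ of positive integers. Starting from the empty string, apply Lemma 5 successively, at the step belonging to $(k,m)$ with $S=S_k$, $\eta=\frac1m$ and $p$ the string obtained so far. This gives $p_1\sqsubseteq p_2\sqsubseteq\cdots$. Choose $g\in2^\omega$ extending all $p_j$, and let $T=T_g$, so $\|T\|=1$.

*Conclusion.* For each pair $(k,m)$ the branch $g$ extends the string produced at its step, so $\|S_k-tT\|\ge\|S_k\|-\frac2m$ for all $t\in\mathbb K$. Letting $m\to\infty$, $\|S_k-tT\|\ge\|S_k\|$ for all $k$ and $t$. For fixed $t$ both sides are continuous in the operator, so by density $\|S-tT\|\ge\|S\|$ for all $S\in\mathcal M$ and $t\in\mathbb K$. The failure of the BCP was derived from this in Section 2. $\square$
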